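# Ramsey's theorem for pairs over $\mathrm{RCA}^*_0$: a cut with $\mathrm{I}\Sigma_1$ and without $\mathrm{B}\Sigma_2$

## 1. Cuts of the form $\sup_{k\in\omega}a_k$, and what they are for

Let $N$ be a nonstandard model of $\mathrm{PA}$, and write $\omega$ for its standard part. Inside $N$ take a strictly increasing sequence $a_0<a_1<\dots<a_b$ which is coded by an element of $N$ and whose length $b$ is nonstandard. Now cut at the standard indices:
$$M=\sup_{k\in\omega}a_k=\{x\in N:\ x\le a_k\text{ for some }k\in\omega\}.$$
Everything in this lecture is about one such $M$, with a very carefully chosen sequence. Note first that $a_k\in M$ if and only if $k\in\omega$: if $k$ is nonstandard then $a_k>a_j$ for all standard $j$. In particular $M$ is a proper initial segment of $N$.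

Some vocabulary. We write $u\in v$ for the $\Delta_0$ Ackermann relation "the $u$-th binary digit of $v$ is $1$", and $\langle\cdot,\cdot\rangle$ for the Cantor pairing. Every bounded subset of $N$ that is definable with parameters is coded by an element of $N$; we call such sets **$N$-finite**. For a proper initial segment $M$ of $N$ closed under successor, put
$$\mathrm{Cod}(N/M)=\{M\cap S: S\ N\text{-finite}\},\qquad \mathrm{SSy}(N)=\mathrm{Cod}(N/\omega)=\{\omega\cap S:S\ N\text{-finite}\}.$$
For example, the set of even standard numbers is in $\mathrm{SSy}(N)$: it is $\omega\cap\{2i:2i<d\}$ for any nonstandard $d$. For our $M$, the set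
$$E=\{a_k:k\in\omega\}=M\cap\{a_k:k\le b\}$$
is in $\mathrm{Cod}(N/M)$.

The set $E$ shows why these cuts are interesting. It is unbounded in $M$. But every bounded part of $E$ lies below some $a_k$ with $k\in\omega$, so it has at most $k+1$ elements. Hence, if $b\in M$, no subset of $E$ coded in $M$ has $b$ elements, although $E$ is unbounded. Unbounded sets in $M$ may be short, and this makes Ramsey's theorem weak over a weak base theory.

**Definition (the theories).** In a model of second-order arithmetic with first-order universe $\mathbb N$, a set $X\subseteq\mathbb N$ is called *infinite* if it is unbounded: $\forall x\,\exists y>x\,(y\in X)$. The theory $\mathrm{RCA}^*_0$ consists of the basic axioms, induction for bounded ($\Delta^0_0$) formulas, $\Delta^0_1$ comprehension, and $\exp$ (totality of exponentiation); so it is $\mathrm{RCA}_0$ with $\Sigma^0_1$ induction weakened to $\Delta^0_0$ induction plus $\exp$. $\mathrm{RT}^n_k$ says that every coloring $c:[\mathbb N]^n\to\{0,\dots,k-1\}$ (a set of the model) has an infinite $H$ such that $c$ is constant on $[H]^n$. $\mathrm{WKL}$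 says that every infinite binary tree has a path.

$\mathrm{I}\Sigma_1$ is induction for $\Sigma_1$ formulas of first-order arithmetic. $\mathrm{B}\Sigma_2$ is collection for $\Sigma_2$ formulas of first-order arithmetic: if $\forall x\le u\,\exists z\,\varphi(x,z)$, then $\exists v\,\forall x\le u\,\exists z\le v\,\varphi(x,z)$. Both schemes allow number parameters but no set parameters.

It is known that $\mathrm{RCA}_0+\mathrm{RT}^2_2$ proves $\mathrm{B}\Sigma_2$. The paper "How strong is Ramsey's theorem if infinity can be weak?" by Leszek Aleksander Kołodziejczyk, Katarzyna W. Kowalik and Keita Yokoyama (arXiv:2011.02550, 2020) is the source of the following problem. Suppose we take away $\Sigma^0_1$ induction, but put back its set-free part: does $\mathrm{RCA}^*_0+\mathrm{RT}^2_2+\mathrm{I}\Sigma_1$ imply $\mathrm{B}\Sigma_2$? The answer is no: there is a model of $\mathrm{RCA}^*_0+\mathrm{WKL}+\mathrm{RT}^2_2+\mathrm{I}\Sigma_1+\neg\mathrm{B}\Sigma_2$, and it has the form $(M,\mathrm{Cod}(N/M))$ with $M=\sup_{k\in\omega}a_k$.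

**Theorem A.** $\mathrm{RCA}^*_0+\mathrm{WKL}+\{\mathrm{RT}^2_k:k\in\omega\}+\mathrm{I}\Sigma_1\nvdash\mathrm{B}\Sigma_2$. In particular $\mathrm{RCA}^*_0+\mathrm{RT}^2_2+\mathrm{I}\Sigma_1\nvdash\mathrm{B}\Sigma_2$.

**Theorem B.** For standard $n\ge1$, $k\ge2$: $\mathrm{RCA}^*_0+\mathrm{RT}^n_k+\mathrm{I}\Sigma_1\vdash\mathrm{B}\Sigma_2$ if and only if $n\ge3$.

**Theorem C.** For a nonstandard $N\models\mathrm{PA}$ the following are equivalent:

1. $\mathrm{SSy}(N)$ is not closed under the Turing jump;
2. $N$ has a proper initial segment $M\models\mathrm{I}\Sigma_1+\neg\mathrm{B}\Sigma_2$ such that $M=\sup_{i\in\omega}a_i$ for some strictly increasing sequence $(a_i)_{i\le e}$ coded in $N$ with $e$ nonstandard.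

Theorem A alone answers the question. The direction $n\ge3$ of Theorem B is known, due to Kołodziejczyk, Kowalik and Yokoyama; a short proof is in Section 12.

We use the following textbook facts and cited theorems.

A *Scott set* is a nonempty $\mathcal X\subseteq\mathcal P(\omega)$ closed under $\oplus$ and $\le_T$ (a Turing ideal) such that every infinite binary tree in $\mathcal X$ has a path in $\mathcal X$. For example, the arithmetical sets form a Scott set, because the leftmost path of an infinite binary tree is arithmetical in the tree.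

* *Overspill.* A proper initial segment $I$ of $N$ closed under successor is not definable in $N$ with parameters, by induction in $N$. Hence a definable $D\supseteq I$ contains $[0,l]$ for some $l\notin I$: the set $\{l:[0,l]\subseteq D\}$ is definable and contains $I$, so it is not equal to $I$.
* *Scott* (1962; see Kaye, *Models of Peano Arithmetic*, Ch. 13). $\mathrm{SSy}(N)$ is always a Scott set, and every countable Scott set is $\mathrm{SSy}(N)$ for some countable nonstandard $N\models\mathrm{PA}$.
* *Seetapun* (Seetapun–Slaman, Notre Dame J. Formal Logic 36 (1995), relativized). If $C\not\le_TZ$, every $Z$-computable $c:[\omega]^2\to2$ has an infinite homogeneous $H$ with $C\not\le_TZ\oplus H$.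
* *Jockusch–Soare* (Trans. AMS 173 (1972), Thm 2.5, relativized). If $C\not\le_TZ$, every infinite $Z$-computable binary tree has a path $P$ with $C\not\le_TZ\oplus P$.
* *Simpson–Smith* (1986). $\mathrm{RCA}^*_0\vdash\mathrm{B}\Sigma^0_1$. (Only in Section 12.)
* $\mathrm{ACA}_0\vdash\mathrm{RT}^3_2$ (Simpson, SOSOA, III.7). (Only in Section 12.)

We also use constantly that $\Delta_0$ formulas are absolute between $N$ and an initial segment closed under $+$ and $\cdot$, since bounded quantifiers over such a segment range over elements of it.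

## 2. Ramsey's theorem passes from $\mathrm{SSy}(N)$ to $\mathrm{Cod}(N/M)$

The first lemma makes $(M,\mathrm{Cod}(N/M))$ a model of the base theory; the second imports Ramsey's theorem from the standard system.

**Lemma 1.** Let $M$ be a proper initial segment of $N\models\mathrm{PA}$ closed under $x\mapsto2^x$. Then $(M,\mathrm{Cod}(N/M))\models\mathrm{RCA}^*_0+\mathrm{WKL}$.

**Basic axioms, $\Delta^0_0$ induction, $\exp$.** $M$ is closed under successor, $+$ and $\cdot$, since $x+1\le2^x$, $2x\le2^x$ for $x\ge1$, and $x^2\le2^{2x}$. So the basic axioms hold. Let $\delta$ be $\Delta_0$, $\bar x\in M$ and $X_i=S_i\cap M$ with $S_i$ $N$-finite. Then $(M,\bar X)\models\delta(\bar x,\bar X)$ iff $N\models\delta(\bar x,\bar S)$, because bounded quantifiers range over elements of $M$. So $\Delta^0_0$ induction follows from induction in $N$. The graph of $2^x$ is $\Delta_0$, so $\exp$ holds.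

**$\Delta^0_1$ comprehension.** Let $\delta,\delta'$ be $\Delta^0_0$ and suppose that in $(M,\mathrm{Cod}(N/M))$, for all $x$, $\exists y\,\delta(x,y)\leftrightarrow\neg\exists y\,\delta'(x,y)$. Interpret $\delta,\delta'$ in $N$, using codes for the set parameters. Fix $d\in N\setminus M$ and let
$$S=\{x<d:\exists y<d\,(\delta(x,y)\wedge\forall y'\le y\ \neg\delta'(x,y'))\}.$$
Let $x\in M$. If $\delta(x,y)$ for some $y\in M$, then no $y'\in M$ satisfies $\delta'(x,y')$, so $y$ witnesses $x\in S$. Conversely let $x\in S$ via $y$, where $y$ need not be in $M$. If some $y'\in M$ satisfied $\delta'(x,y')$, then $y<y'$, so $y\in M$, and both $\delta(x,y)$ and $\delta'(x,y')$ would hold in $M$, contrary to the hypothesis. So no $y'\in M$ satisfies $\delta'(x,y')$, and by the hypothesis some $y\in M$ satisfies $\delta(x,y)$. Hence $S\cap M$ is the required set.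

**$\mathrm{WKL}$.** Code a binary string $\sigma$ by the number with binary expansion $1\sigma$; strings of length $\le l$ have codes $<2^{l+1}$. Let $T=S\cap M$ be an unbounded binary tree, $S$ $N$-finite. If $T$ had no string of some length $l\in M$, then, being a tree, it would have only strings of length $<l$, all with codes below $2^l\in M$; this contradicts unboundedness. So $T$ has strings of every length $l\in M$. Let $D$ be the set of $l\in N$ such that some string of length $l$ has all its initial segments in $S$. $D$ is definable in $N$ and contains $M$, so by overspill there is $l\in D\setminus M$; let $\sigma$ be a corresponding string. For $j\in M$, $\sigma\restriction j$ has code $<2^{j+1}\in M$ and lies in $S$, hence in $T$. So $\{i<l:\sigma(i)=1\}\cap M$ is a path of $T$ in $\mathrm{Cod}(N/M)$. $\square$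

**Lemma 2.** Let $(a_i)_{i\le e}$ be a strictly increasing sequence coded in $N$ with $e$ nonstandard, and let $M=\sup_{i\in\omega}a_i$ be closed under exponentiation. If $(\omega,\mathrm{SSy}(N))\models\mathrm{RT}^n_k$, where $n,k\in\omega$, then $(M,\mathrm{Cod}(N/M))\models\mathrm{RT}^n_k$.

**Proof.** Given a coloring $c\in\mathrm{Cod}(N/M)$ of $[M]^n$, put $c'(i_1,\dots,i_n)=c(a_{i_1},\dots,a_{i_n})$ for standard $i_1<\dots<i_n$. This is defined in $N$ from a code whose trace on $M$ is $c$ and a code of the sequence, so $c'\in\mathrm{SSy}(N)$. Take an infinite $c'$-homogeneous $H\in\mathrm{SSy}(N)$, say $H=S\cap\omega$. Since $a_i\in M$ iff $i\in\omega$,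
$$M\cap\{a_i:i\in S,\ i\le e\}=\{a_i:i\in H\}\in\mathrm{Cod}(N/M).$$
This set is $c$-homogeneous, and it is unbounded in $M$ because $H$ is unbounded in $\omega$. $\square$

So the second-order part is under control for any such cut. What remains is purely first-order: choose the sequence so that $M\models\mathrm{I}\Sigma_1+\neg\mathrm{B}\Sigma_2$.

## 3. Iterated exponentials

The simplest sequence that closes $M$ under $2^x$ is $a_0=b$, $a_{k+1}=2^{a_k}$ for $k<b$, with $b$ nonstandard. Lemmas 1 and 2 apply. But $M\not\models\mathrm{I}\Sigma_1$. Consider the $\Sigma_1$ formula $\varepsilon(k)$: "there is a code $v$ of a function $f$ on $\{0,\dots,k\}$ with $f(0)=b$ and $f(i+1)=2^{f(i)}$ for $i<k$".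

If $k\in\omega$, the set $\{\langle i,a_i\rangle:i\le k\}$ has all its elements $\le\langle k,a_k\rangle\in M$, so its code is below $2^{\langle k,a_k\rangle+1}\in M$, and $M\models\varepsilon(k)$. If $k\in M$ is nonstandard and $M\models\varepsilon(k)$ via $f$, then by induction in $N$ we have $f(i)=a_i$ for $i\le\min(k,b)$. So $M$ contains $a_{\min(k,b)}$, whose index is nonstandard; this is impossible. So $\varepsilon$ defines $\omega$ in $M$. As $\omega$ contains $0$, is closed under successor and is not all of $M$ (we have $b\in M$), $\mathrm{I}\Sigma_1$ fails.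

The defect is that $\Sigma_1$ facts about elements of $M$ have least witnesses that approach the top of $M$. We must keep witnesses away from there.

## 4. Gaps in the set of witnesses give $\mathrm{I}\Sigma_1$

Let $\mathrm{Sat}(d,p,w)$ be the $\Delta_0$-satisfaction predicate in $\mathrm{PA}$: for each $\Delta_0$ formula $\delta_0(p,w)$ there is a standard $d$ with $\mathrm{PA}\vdash\forall p,w\,(\mathrm{Sat}(d,p,w)\leftrightarrow\delta_0(p,w))$. For $q=\langle d,p\rangle$ let $w(q)$ be the least $w$ with $\mathrm{Sat}(d,p,w)$, if there is one, and put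
$$W(a)=\{w(q):q<a,\ w(q)\text{ defined}\}.$$
This set is definable, and bounded by collection in $N$; so it is $N$-finite, with at most $a$ elements.

**Lemma 3.** Let $M=\sup_{k\in\omega}a_k$ be as in Section 1 and closed under exponentiation. Suppose that for each $i\in\omega$ there are $L_i\in M$ and $R_i\in N$ above all of $M$ with $W(a_i)\cap[L_i,R_i)=\emptyset$. Then $M\models\mathrm{I}\Sigma_1$.

**Proof.** Let $\varphi(p)=\exists w\,\delta(p,w,c)$ with $\delta\in\Delta_0$ and $c\in M$ (several parameters are merged into one by pairing), and let $u\in M$. Let $d\in\omega$ be the code of the formula $\delta((p)_0,w,(p)_1)$. As $M$ is closed under pairing, there is $i\in\omega$ with $\langle d,\langle p,c\rangle\rangle<a_i$ for all $p\le u$.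

Suppose $p\le u$ and $M\models\varphi(p)$. By absoluteness, the least witness $w$ in $N$ lies in $M$, and it is in $W(a_i)$. It is below $R_i$ because it lies in $M$, and it is not in $[L_i,R_i)$. So $w<L_i$. Hence for $p\le u$,
$$M\models\varphi(p)\iff\exists w<L_i\ \delta(p,w,c),$$
where "$\Leftarrow$" uses $L_i\in M$. The right side is $\Delta_0$. Suppose now that $M\models\varphi(0)\wedge\forall p(\varphi(p)\to\varphi(p+1))$ but $M\models\neg\varphi(u)$. The set $\{p\le u:M\models\neg\varphi(p)\}$ is then $N$-finite and nonempty, so it has a least element $p_0$. We have $p_0>0$, and $\varphi(p_0-1)$ gives $\varphi(p_0)$, a contradiction. $\square$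

So we want nested windows $V_0\supseteq V_1\supseteq\cdots$, where $V_i=[L_i,R_i)$ misses $W(a_i)$, and $a_k\in V_i$ for all large standard $k$. There are at most $a_i$ points to avoid, so pigeonhole will find windows if there is enough room.

## 5. Scales, and what breaks $\mathrm{B}\Sigma_2$

The windows will be measured on a hierarchy of scales, each refining the one before. Define
$$A_0(x)=x+1,\qquad A_{\beta+1}(0)=A_\beta(1),\qquad A_{\beta+1}(x+1)=A_\beta(A_{\beta+1}(x)).$$

**Elementary properties.** $\mathrm{PA}$ proves that $A$ is total, $A_\beta(x)>x$, $A_\beta(x)<A_\beta(x+1)$, $A_\beta(x)\le A_{\beta+1}(x)$, and $A_3(x)=2^{x+3}-3$. Totality is by induction on $\beta$, then on $x$. For the next two, use induction on $\beta$. The case $\beta=0$ is clear. If $A_\beta(y)>y$ for all $y$, then $A_{\beta+1}(0)=A_\beta(1)>0$, and $A_{\beta+1}(x+1)=A_\beta(A_{\beta+1}(x))>A_{\beta+1}(x)$; by induction on $x$ the last number is $\ge x+1$, so $A_{\beta+1}(x+1)>x+1$. For the fourth, $A_{\beta+1}(0)=A_\beta(1)>A_\beta(0)$, and $A_{\beta+1}(x+1)=A_\beta(A_{\beta+1}(x))\ge A_\beta(x+1)$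 since $A_{\beta+1}(x)\ge x+1$. Finally $A_1(x)=x+2$ and $A_2(x)=2x+3$, so $A_3(0)=A_2(1)=5$ and $A_3(x+1)=2A_3(x)+3$, which gives $2^{x+3}-3$.

Fix a nonstandard $b$ and put $G_m=A_{b+4-m}$ for $0\le m\le b$. All indices are at least $4$. So each $G_m$ is strictly increasing, $G_m(x)\ge2^x$, $G_{m+1}(x)\le G_m(x)$ for $m<b$, and
$$G_m(x+1)=G_{m+1}(G_m(x))\qquad(m<b).\qquad(1)$$

Think of the points $G_m(z)$, $z\in N$, as scale $m$. Equation (1) says that the interval $[G_m(z),G_m(z+1))$ of scale $m$ with $z\ge1$ is $[G_{m+1}(g'),G_{m+1}(g))$ with $g'=G_m(z-1)$ and $g=G_m(z)$: it is cut by scale $m+1$ into $g-g'$ pieces, a huge number. In miniature, with $A_3$ and $A_2$: the interval $[A_3(1),A_3(2))=[13,29)$ is cut by $A_2(x)=2x+3$ at $A_2(5)=13,\ A_2(6)=15,\ \dots,\ A_2(13)=29$, and indeed $5=A_3(0)$, $13=A_3(1)$.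

Suppose now that we have a cut $M$ and, for each standard $m$, a number $z_m\in M$ such that $G_m(z_m)\in M$ and $G_m(z_m+1)\notin M$; that is, $z_m$ is the last point of scale $m$ inside $M$. This is a $\Sigma_2$ relation between $m$ and $z_m$ in $M$ (Section 10). Suppose further that the $z_m$ are cofinal in $M$, and that for nonstandard $m\le b$ there is no last point of scale $m$ inside $M$. Then $m\mapsto z_m$ is a $\Sigma_2$-definable cofinal function on the proper cut $\omega$ of $M$.

This does not yet refute $\mathrm{B}\Sigma_2$, which speaks about $\forall x\le b$, while the nonstandard $x\le b$ have no value. We must give each nonstandard $x\le b$ some value, without giving a standard $x$ any new one. Here is a natural attempt: hide a number $r_m\le b$ in $z_m$ as its remainder modulo $b+1$, and let $x$ accept $z_m$ if $x=m$ or $r_m\le x$. If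

* every $r_m$ ($m\in\omega$) is nonstandard, and
* for every nonstandard $x\le b$ there is $m\in\omega$ with $r_m\le x$,

then every $x\le b$ accepts some $z_m$, while a standard $x$ accepts only $z_x$. So any bound on accepted values for all $x\le b$ bounds all the $z_x$, $x\in\omega$, which are cofinal. That would refute collection.

A sensible person would now define $r_m$ and $z_m$ once and for all, at the stage where scale $m$ enters a recursion inside $N$. The sequence $(r_m)$ is then coded in $N$. It cannot have both properties:

**Lemma 4.** Let $(r_m)_{m\le e}$ be coded in $N$, $e$ nonstandard, with $r_m$ nonstandard for all $m\in\omega$. Then there is a nonstandard $h$ with $r_m\ge h$ for all $m\in\omega$.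

**Proof.** Replace $r_m$ by $\min_{j\le m}r_j$; this is still coded, and nonstandard for standard $m$. The set $\{m\le e:r_m\ge m\}$ contains $\omega$, so by overspill it contains a nonstandard $h$. For $m\in\omega$ we get $r_m\ge r_h\ge h$. $\square$

With such a coded sequence, a nonstandard $x<\min(h,b)$ accepts nothing. So $r_m$ cannot be fixed when scale $m$ enters. It may change with the stage $k$, only finitely often along standard stages, and whenever it changes, $z_m$ must be changed too. The next section produces the approximations, from a jump that is missing in $\mathrm{SSy}(N)$. After that we must organize the recursion so that windows survive the changes.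

## 6. Remainders approximated in the limit

**Proposition 5.** Let $N\models\mathrm{PA}$ be nonstandard, $X\in\mathrm{SSy}(N)$, $X'\notin\mathrm{SSy}(N)$. Then there are a nonstandard $b$ and a strictly increasing sequence $(a_k)_{k\le b}$ coded in $N$ such that $M=\sup_{k\in\omega}a_k$ is a proper initial segment closed under exponentiation, $M\models\mathrm{I}\Sigma_1$ and $M\not\models\mathrm{B}\Sigma_2$.

The proof occupies Sections 6–10. The aim of this section is a function $\kappa$ that tells the recursion which levels to change at which stage.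

**The function $\kappa$.** Let $\xi\in N$ code $X$ on $\omega$, that is, $\omega\cap\{u:u\in\xi\}=X$. Define in $N$: $\kappa(s)=2e$ if $s=\langle e,t\rangle$ and the $e$-th oracle program with oracle $\{u:u\in\xi\}$ on input $e$ halts after exactly $t$ steps; otherwise $\kappa(s)=2s+1$. On standard arguments this agrees with the true function defined from $X$, since a computation of standard length asks only standard queries. Each value $2e$ is taken at most once, because $t$ is unique, and the odd values are distinct. So $\kappa\restriction\omega:\omega\to\omega$ is injective. Its range $K$ satisfies $2e\in K$ iff $e\in X'$, so $K$ computes $X'$. As $\mathrm{SSy}(N)$ is a Turing ideal, $K\notin\mathrm{SSy}(N)$. This gives: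

$(*)$ *For every nonstandard $x$ there is a nonstandard $y<x$ with $\kappa(y)\in\omega$.*

Otherwise, for $n\in\omega$: $n\in K$ iff $N\models\exists y<x\ \kappa(y)=n$. (Every standard $y$ is below $x$; conversely a $y<x$ with standard value must be standard.) Then $K=\omega\cap\{n<x:\exists y<x\ \kappa(y)=n\}\in\mathrm{SSy}(N)$, a contradiction.

**The approximations.** With the nonstandard $b$ fixed above, put for $m,k\le b$
$$r_{m,k}=\min\big(\{y:k\le y<b,\ \kappa(y)<m\}\cup\{b\}\big).$$
For $1\le k\le b$: if $\kappa(k-1)\ge m$, then $r_{m,k}=r_{m,k-1}$, since the two sets whose minimum is taken can differ only by the element $k-1$. So $r_{m,\cdot}$ can change at stage $k$ only if $\kappa(k-1)<m$. For example $r_{0,k}=b$ for all $k$.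

**The limits.** Let $m\in\omega$. Since $\kappa\restriction\omega$ is injective, only finitely many standard $y$ have $\kappa(y)<m$; choose a standard $s_m\ge m+1$ with $\kappa(y)\ge m$ for all standard $y\ge s_m$. Then $r_{m,k}$ is constant for standard $k\ge s_m$; call its value $r_m$. These limits have both desired properties.

* *$r_m$ is nonstandard.* If $r_m$ were standard, then $r_m\ne b$, so $r_m=r_{m,s_m}\ge s_m$ and $\kappa(r_m)<m$, contradicting the choice of $s_m$.
* *For every nonstandard $x\le b$ there is $m\in\omega$ with $r_m\le x$.* By $(*)$ take a nonstandard $y<x$ with $\kappa(y)=n\in\omega$, and let $m=n+1$. Then $s_m\le y<b$ and $\kappa(y)<m$, so $r_m=r_{m,s_m}\le y<x$.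

There is no conflict with Lemma 4: the limits $r_m$ are taken outside $N$.

## 7. The recursion with renewable windows

Work inside $N$. Let $Q=(b+4)^2$ and $a_0=Q$. At stage $k=1,\dots,b$ we define $a_k$ and, for each level $m<k$, numbers $z^k_m,c^k_m$ and the window
$$V^k_m=[\,G_{m+1}(c^k_m),\ G_{m+1}(c^k_m+Q)\,).$$
So a window of level $m$ is $Q$ consecutive pieces of scale $m+1$. It will lie inside one piece of scale $m$.

**Kept levels.** If $m<k-1$ and $m\le\kappa(k-1)$, then $z^k_m=z^{k-1}_m$ and $c^k_m=c^{k-1}_m$.

**Renewed levels.** All other levels $m\le k-1$ are renewed, in increasing order of $m$: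

* $z=z^k_m$ is the least $z\ge1$ with $z\equiv r_{m,k}\pmod{b+1}$, with $G_m(z-1)\ge2^{a_{k-1}}$, and, if $m\ge1$, with $z\ge c^k_{m-1}$;
* with $g'=G_m(z-1)$ and $g=G_m(z)$, $c^k_m$ is the least $c$ with $g'\le c$, $c+Q\le g$ and $W(a_m)\cap[G_{m+1}(c),G_{m+1}(c+Q))=\emptyset$.

**The next term.** $a_k=G_k(c^k_{k-1})=\min V^k_{k-1}$.

If a search failed, we would put $0$; claim (C1) will show that none fails. Level $k-1$ is always renewed at stage $k$, so level $m$ is first defined at stage $m+1$. The kept levels form an initial segment of the levels. Apart from the newly created level, the renewed levels are those with $m>\kappa(k-1)$, exactly those whose remainder $r_{m,k}$ may have changed. Since $m\le k-1\le b-1$, (1) applies to every level that occurs.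

To see the bookkeeping, note that the rule makes sense for any function in place of $\kappa$, and suppose its values at $1,2,3,4$ are $7,5,1,0$. Stage 1 creates level 0. Stage 2 (value 7) keeps level 0 and creates level 1. Stage 3 (value 5) keeps 0, 1 and creates 2. Stage 4 (value 1) keeps 0, 1, renews 2 and creates 3. Stage 5 (value 0) keeps 0, renews 1, 2, 3 and creates 4.

The danger is visible here: level $m$ may be renewed many times while level $m-1$ stays fixed, and each new window of level $m$ must still fit into the same window of level $m-1$. That window is $Q$ pieces of scale $m$ wide. We will see that each renewal advances $z_m$ by at most $b+3$, and there are at most $b$ renewals. This is the reason for $Q=(b+4)^2$.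

## 8. The windows exist and stay nested

We prove four claims by simultaneous induction in $N$ on $k\le b$, and within a stage on $m$.

**(C1)** *$c^k_m$ exists, and $V^k_m\subseteq[G_m(z^k_m),G_m(z^k_m+1))$.*

This step is the pigeonhole argument. Kept levels inherit both properties. Consider a renewed level. The required $z$ exists because $G_m$ is unbounded. By (1), $g=G_{m+1}(g')\ge2^{g'}$. Also $g'\ge2^a$, where $a=a_{k-1}\ge a_m$ by (C2) at earlier stages, and $a\ge a_0=Q\ge16$. So
$$g-g'\ge2^{g'}-g'\ge g'^2\ge2^{2a}\ge a(a+1)\ge Q(a_m+1).$$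
Hence the $a_m+1$ blocks $[g'+tQ,\,g'+(t+1)Q)$, $t\le a_m$, lie in $[g',g)$, and the intervals $[G_{m+1}(g'+tQ),G_{m+1}(g'+(t+1)Q))$ are pairwise disjoint. Since $|W(a_m)|\le a_m$, one of them misses $W(a_m)$. So $c^k_m$ exists. From $g'\le c^k_m$ and $c^k_m+Q\le g$ we get $V^k_m\subseteq[G_{m+1}(g'),G_{m+1}(g))$, and by (1) $G_{m+1}(g')=G_m(z)$ and $G_{m+1}(g)=G_m(z+1)$.

**(C2)** *If level $m$ is renewed at stage $k$, then $c^k_m\ge2^{a_{k-1}}$. Always $c^k_m\ge2^{a_m}$. Also $a_k\ge2^{a_{k-1}}$.*

This gives growth. For a renewed level $c^k_m\ge g'\ge2^{a_{k-1}}$. In general the last renewal of level $m$ took place at some stage $k^*\ge m+1$, so $c^k_m\ge2^{a_{k^*-1}}\ge2^{a_m}$. Finally level $k-1$ is renewed at $k$, so $a_k=G_k(c^k_{k-1})\ge c^k_{k-1}\ge2^{a_{k-1}}>a_{k-1}$.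

**(C3)** *For $1\le m<k$: $V^k_m\subseteq V^k_{m-1}$ and $z^k_m\ge c^k_{m-1}$. Hence $a_k\in V^k_{k-1}\subseteq V^k_m$ for all $m<k$.*

This is the main claim: the budget $Q$ suffices. If $m$ is kept at $k$, then $m<k-1$ and $m-1$ is kept too, so both statements are inherited from stage $k-1$.

Let $m$ be renewed at $k$. Then $z^k_m\ge c^k_{m-1}$ by definition. We have $V^k_m\subseteq[G_m(z^k_m),G_m(z^k_m+1))$ by (C1), and $V^k_{m-1}=[G_m(c^k_{m-1}),G_m(c^k_{m-1}+Q))$. So it suffices to show
$$z^k_m+1\le c^k_{m-1}+Q.$$

Let $k'\le k$ be the last stage at which level $m-1$ was renewed, and put $c=c^{k'}_{m-1}=c^k_{m-1}$. Level $m-1$ is first defined at stage $m$, so $m\le k'$. Let $k_1<\dots<k_l=k$ be the stages in $[k',k]$ at which level $m$ is renewed; $l\le b$. At each $k_i$ we have $c^{k_i}_{m-1}=c$, so $z_m^{k_i}\ge c$. We call the conditions $z\ge1$, $G_m(z-1)\ge2^{a_{k_i-1}}$ and $z\ge c$ the inequality requirements at stage $k_i$. If all numbers $\ge y$ satisfy them, then $z_m^{k_i}\le y+b$, since one of $y,y+1,\dots,y+b$ is in the right residue class modulo $b+1$.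

**First renewal, $m<k'$.** Here $m-1<k'-1$, so level $m-1$ was renewed at $k'$ because $\kappa(k'-1)<m-1$. Then $\kappa(k'-1)<m$, so level $m$ was renewed at $k'$ too, and $k_1=k'$. By (C2) for level $m-1$ at stage $k'$, $G_m(c)\ge c\ge2^{a_{k_1-1}}$. So every $z\ge c+1$ satisfies the inequality requirements, and $z^{k_1}_m\le c+1+b$.

**First renewal, $m=k'$.** Level $m$ is first defined at stage $m+1=k'+1\le k$, so $k_1=k'+1$. Now $a_{k_1-1}=a_{k'}=G_{k'}(c^{k'}_{k'-1})=G_m(c)$. Then $G_m(c+1)=G_{m+1}(G_m(c))\ge2^{a_{k_1-1}}$. So every $z\ge c+2$ satisfies the inequality requirements, and $z^{k_1}_m\le c+2+b$.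

**Later renewals.** Let $z=z^{k_i}_m\ge c$ and $k^-=k_{i+1}-1$; then $k^-\ge k_i\ge m+1$. By the induction hypothesis (C3) at stage $k^-$, $a_{k^-}\in V^{k^-}_m$. Level $m$ is not renewed strictly between $k_i$ and $k_{i+1}$, so $V^{k^-}_m=V^{k_i}_m$. By (C1), $a_{k^-}<G_m(z+1)$, and therefore
$$2^{a_{k^-}}\le G_{m+1}(G_m(z+1))=G_m(z+2).$$
So every number $\ge z+3$ satisfies the inequality requirements at stage $k_{i+1}$, and $z^{k_{i+1}}_m\le z+3+b$.

**Sum.** There are at most $b-1$ later renewals, so
$$z^k_m+1\le c+(b+2)+(b-1)(b+3)+1=c+b^2+3b<c+Q.$$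
This proves the inclusion. The last sentence of (C3) follows by chaining the inclusions, since $a_k=\min V^k_{k-1}$.

**(C4)** *Always $z^k_m\equiv r_{m,k}\pmod{b+1}$.*

This says that the hidden remainders are up to date. It is clear for renewed levels. If $m$ is kept at $k$, then $\kappa(k-1)\ge m$, so $r_{m,k}=r_{m,k-1}$, and the statement is inherited.

## 9. The limit windows and $\mathrm{I}\Sigma_1$

The sequence $(a_k)_{k\le b}$ is definable and bounded in $N$, hence coded. Let $M=\sup_{k\in\omega}a_k$. By (C2) the sequence is strictly increasing and $M$ is closed under exponentiation. $M$ is proper, since $a_b\notin M$. Also $b<a_0\in M$.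

**Stabilization.** Let $m\in\omega$, with $s_m$ as in Section 6. Every standard stage $k>s_m$ keeps level $m$, since $m<s_m\le k-1$ and $\kappa(k-1)\ge m$. So for standard $k\ge s_m$ the values $V^k_m,z^k_m,c^k_m$ are constant, and $r_{m,k}=r_m$. Call the constant values $V_m=[L_m,R_m)$, $z_m$, $c_m$. By (C3), $a_k\in V_m$ for all standard $k\ge s_m$. Hence $L_m=G_{m+1}(c_m)\in M$, and $R_m$ is above all of $M$. We collect what we know, for $m\in\omega$:

$$G_m(z_m)\le L_m\in M,\qquad G_m(z_m+1)\ge R_m\notin M,\qquad z_m\in M;\qquad(2)$$
$$r_m\le b\text{ is nonstandard, and }\mathrm{rem}(z_m,b+1)=r_m;\qquad(3)$$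
$$\text{for every nonstandard }x\le b\text{ there is }m\in\omega\text{ with }r_m\le x;\qquad(4)$$
$$c_m\ge2^{a_m},\qquad\text{and}\qquad z_m\ge c_{m-1}\ge2^{a_{m-1}}\ \text{ if }m\ge1.\qquad(5)$$

Here (2) is (C1), with $z_m\le G_m(z_m)$; (3) and (4) come from Section 6 and (C4), using $r_m\le b$; (5) is (C2) and (C3).

**$M\models\mathrm{I}\Sigma_1$.** The window $V_i$ was chosen so that $W(a_i)\cap V_i=\emptyset$, and $L_i\in M$, $R_i$ is above $M$. So Lemma 3 applies.

## 10. Failure of $\Sigma_2$ collection

First we express "$A_\beta(x)$ exists" inside $M$. Let $\delta_A(\beta,x,v)$ be the following $\Delta_0$ formula: $v$ codes a set of triples $(\beta',x',w)$; every triple in it satisfies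

* $\beta'=0$ and $w=x'+1$, or
* $\beta'>0$, $x'=0$ and $(\beta'-1,1,w)\in v$, or
* $\beta',x'>0$ and, for some $w'$, $(\beta',x'-1,w')\in v$ and $(\beta'-1,w',w)\in v$;

and $(\beta,x,w)\in v$ for some $w$. Write $A_\beta(x){\downarrow}$ for $\exists v\,\delta_A(\beta,x,v)$.

**Lemma 6.** For $\beta,x\in M$: $M\models A_\beta(x){\downarrow}$ if and only if $A_\beta(x)$, computed in $N$, is in $M$.

**Proof.** Suppose $v\in M$ satisfies $\delta_A(\beta,x,v)$. By induction in $N$ on $\beta'$ and, within it, on $x'$, all triples in $v$ satisfy $w=A_{\beta'}(x')$; and $w<v$, as elements of a coded set are smaller than its code. So $A_\beta(x)<v$ is in $M$. Conversely let $A_\beta(x)\in M$ and $Y=\max(\beta,1,A_\beta(x))\in M$. The set of all triples $(\beta',x',w)$ with $\beta',x',w\le Y$ and $A_{\beta'}(x')=w$ satisfies the clauses. In the second clause, $1\le Y$. In the third, take $w'=A_{\beta'}(x'-1)$, which is less than $A_{\beta'-1}(w')=w\le Y$. The set contains $(\beta,x,A_\beta(x))$ since $x<A_\beta(x)$. It is $N$-finite, and its code is at most $2^{P(Y)}$ for a standard polynomial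 $P$, so it is in $M$. $\square$

**The formula.** Let $\chi(x,z)$, with parameter $b\in M$, be
$$\exists m\le b\,\big[A_{b+4-m}(z){\downarrow}\ \wedge\ \neg A_{b+4-m}(z+1){\downarrow}\ \wedge\ (x=m\ \vee\ \mathrm{rem}(z,b+1)\le x)\big].$$
It says that $z$ is the last point of some scale $m\le b$ inside $M$, and that $x$ accepts it. It is logically equivalent to the $\Sigma_2$ formula
$$\exists m\,\exists v\,\forall v'\,\big[m\le b\wedge\delta_A(b+4-m,z,v)\wedge\neg\delta_A(b+4-m,z+1,v')\wedge(x=m\vee\mathrm{rem}(z,b+1)\le x)\big],$$
whose matrix is $\Delta_0$.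

**(F1)** *For $m\in\omega$, the first two conjuncts hold in $M$ iff $z=z_m$.* By Lemma 6 they say $G_m(z)\in M$ and $G_m(z+1)\notin M$. By (2) they hold for $z=z_m$. If $z<z_m$, then $G_m(z+1)\le G_m(z_m)\in M$. If $z>z_m$, then $G_m(z)\ge G_m(z_m+1)\notin M$.

**(F2)** *For nonstandard $m\le b$, the first two conjuncts hold for no $z\in M$.* Let $z\in M$, and choose $i\in\omega$ with $z+1\le a_i$. As $i+1\le m$, and $a_i\le c_i$ by (5),
$$G_m(z+1)\le G_{i+1}(z+1)\le G_{i+1}(c_i)=L_i\in M.$$
So $A_{b+4-m}(z+1){\downarrow}$ holds in $M$, and the second conjunct fails.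

**$M\models\forall x\le b\,\exists z\,\chi(x,z)$.** For $x\in\omega$ take $m=x$ and $z=z_x$. For nonstandard $x\le b$ take $m\in\omega$ with $r_m\le x$ by (4), and $z=z_m$; then $\mathrm{rem}(z_m,b+1)=r_m\le x$ by (3).

**No $v\in M$ satisfies $M\models\forall x\le b\,\exists z\le v\,\chi(x,z)$.** Suppose $v$ does. Let $x\in\omega$ and let $m,z$ witness $\chi(x,z)$ with $z\le v$. By (F2) $m\in\omega$, and by (F1) $z=z_m$. Since $\mathrm{rem}(z_m,b+1)=r_m$ is nonstandard, it is not $\le x$. So $x=m$ and $z_x=z\le v$. This holds for every $x\in\omega$. But by (5) $z_x\ge2^{a_{x-1}}$ for $x\ge1$, and these numbers are cofinal in $M$: a contradiction.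

So $\Sigma_2$ collection fails in $M$, with number parameter $b$. This completes the proof of Proposition 5. $\square$

## 11. A Scott set with $\mathrm{RT}^2_2$ and without $\emptyset'$: proof of Theorem A

Proposition 5 needs a missing jump in $\mathrm{SSy}(N)$, and Lemma 2 needs $\mathrm{RT}^2_k$ in $\mathrm{SSy}(N)$. Cone avoidance lets us have both.

**Building the Scott set.** For $n\in\omega$ write $n=\langle j_n,2e_n+t_n\rangle$ with $t_n\in\{0,1\}$. Then $(j_n,e_n,t_n)_{n\in\omega}$ enumerates $\omega\times\omega\times\{0,1\}$, and $j_n\le n$. Let $Z_0=\emptyset$; then $\emptyset'\not\le_TZ_0$. Given $Z_n$ with $Z_n\ge_TZ_j$ for $j\le n$ and $\emptyset'\not\le_TZ_n$, define $Z_{n+1}$: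

* If $t_n=0$ and $\Phi_{e_n}^{Z_{j_n}}$ is total and a coloring $[\omega]^2\to2$, it is $Z_n$-computable. By Seetapun's theorem choose an infinite homogeneous $H$ with $\emptyset'\not\le_TZ_n\oplus H$, and let $Z_{n+1}=Z_n\oplus H$.
* If $t_n=1$ and $\Phi_{e_n}^{Z_{j_n}}$ is the characteristic function of an infinite binary tree, choose by Jockusch–Soare a path $P$ with $\emptyset'\not\le_TZ_n\oplus P$, and let $Z_{n+1}=Z_n\oplus P$.
* Otherwise $Z_{n+1}=Z_n$.

Let $\mathcal X=\{Y:\exists n\ Y\le_TZ_n\}$. It is countable, closed under $\le_T$, and closed under $\oplus$ since the $Z_n$ increase in $\le_T$. Every $2$-coloring of pairs and every infinite binary tree in $\mathcal X$ is computed from some $Z_j$ by some program $e$, so it was treated at the stage $n$ with $(j_n,e_n,t_n)=(j,e,t)$ for the appropriate $t$. So $\mathcal X$ is a countable Scott set, $(\omega,\mathcal X)\models\mathrm{RT}^2_2$, and $\emptyset'\notin\mathcal X$.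

**From two colors to $k$.** We show $(\omega,\mathcal X)\models\mathrm{RT}^2_k$ by induction on $k$; up to $k=2$ there is nothing more to do. Given a coloring $c\in\mathcal X$ with $k+1$ colors, $k\ge2$, merge two of the colors and take a homogeneous $H\in\mathcal X$ for the resulting $k$-coloring. If its color is not the merged one, $H$ is homogeneous for $c$. Otherwise let $p$ be the increasing enumeration of $H$, apply $\mathrm{RT}^2_2$ to $(i,j)\mapsto c(p(i),p(j))$, which takes at most two values, and get a homogeneous $H'\in\mathcal X$. Then $p[H']\le_TH\oplus H'$ is infinite, in $\mathcal X$ and homogeneous for $c$.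

**The model.** By Scott's theorem take a nonstandard $N\models\mathrm{PA}$ with $\mathrm{SSy}(N)=\mathcal X$. Apply Proposition 5 with $X=\emptyset$ to get $M$. By Lemma 1, $(M,\mathrm{Cod}(N/M))\models\mathrm{RCA}^*_0+\mathrm{WKL}$. By Lemma 2 it satisfies $\mathrm{RT}^2_k$ for all $k\in\omega$. By Proposition 5, $M\models\mathrm{I}\Sigma_1+\neg\mathrm{B}\Sigma_2$. This proves Theorem A. $\blacksquare$

By the known theorem over $\mathrm{RCA}_0$, full $\mathrm{I}\Sigma^0_1$ must fail in this model, and we can see where. The set $E=\{a_k:k\in\omega\}$ belongs to the model, and for $i\in M$ there is $y\in E$ with $|E\cap[0,y)|=i$ iff $i\in\omega$ (namely $y=a_i$). So $\omega$ is a $\Sigma^0_1$-definable proper cut. The definition uses the set $E$; without set parameters, $\Sigma_1$ induction holds.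

## 12. Triples: proofs of Theorems B and C

**Proposition 7.** $\mathrm{RCA}^*_0+\mathrm{RT}^3_2+\mathrm{I}\Sigma_1\vdash\mathrm{B}\Sigma_2$.

The plan is to color triples so that a homogeneous set turns a $\Pi_1$ condition into a $\Sigma^0_1$ one; then $\mathrm{B}\Sigma^0_1$ finishes.

**Reduction.** Contracting like quantifiers by pairing, it suffices to prove collection for formulas $\forall w\,\theta(\langle p,v\rangle,w)$ with $\theta\in\Delta_0$, number parameters allowed. (An existential quantifier in front is absorbed into $v$; a bound for the pair bounds its components.) Let $(M,\mathcal S)$ be a model of the theory, and suppose $\forall p<u\,\exists v\,\forall w\,\theta(\langle p,v\rangle,w)$.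

**The coloring.** For $x<y<z$ let $c(x,y,z)=0$ iff
$$\forall q<x\,\big[\exists w\le y\ \neg\theta(q,w)\leftrightarrow\exists w\le z\ \neg\theta(q,w)\big],$$
and $c(x,y,z)=1$ otherwise. This is $\Delta_0$, so $c\in\mathcal S$. Let $H\in\mathcal S$ be unbounded and homogeneous.

**Strong $\Sigma_1$ collection.** For each $x$ there is $s$ such that
$$\forall q<x\,\big(\exists w\,\neg\theta(q,w)\to\exists w\le s\ \neg\theta(q,w)\big).$$
To see this from $\mathrm{I}\Sigma_1$, let $P(n)$ be the $\Sigma_1$ formula "there are $s$ and a code $D<2^x$ of a subset of $[0,x)$ with $|D|=n$ and $\forall q\in D\,\exists w\le s\,\neg\theta(q,w)$". $P(0)$ holds and $P(x+1)$ fails, so by $\mathrm{I}\Sigma_1$ there is $n$ with $P(n)$ and $\neg P(n+1)$. Take $D,s$ for this $n$. If some $q<x$ outside $D$ had $\neg\theta(q,w)$ for some $w$, then $D\cup\{q\}$ and $\max(s,w)$ would witness $P(n+1)$. So $s$ is as required.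

**Color 1 is impossible.** Let $x=\min H$ and take $s$ as above. For $y<z$ in $H$ above $\max(s,x)$ and $q<x$, both sides of the equivalence in the definition of $c$ are equivalent to $\exists w\,\neg\theta(q,w)$. So $c(x,y,z)=0$.

**Color 0 finishes.** Now the color is 0. Let $x<y$ be in $H$ and $q<x$. If $\neg\theta(q,w)$ for some $w$, choose $z\in H$ with $z>y$ and $z>w$; from $c(x,y,z)=0$ we get such a $w\le y$. Together with the unboundedness of $H$ (for "$\Rightarrow$") this gives
$$\forall w\,\theta(q,w)\iff\exists x,y\in H\,\big(q<x<y\wedge\forall w\le y\ \theta(q,w)\big).$$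
The right side is $\Sigma^0_1$. Our hypothesis becomes
$$\forall p<u\,\exists v\,\exists x,y\in H\,\big(\langle p,v\rangle<x<y\wedge\forall w\le y\ \theta(\langle p,v\rangle,w)\big),$$
and $\mathrm{B}\Sigma^0_1$, which holds in $\mathrm{RCA}^*_0$ by Simpson–Smith, gives a bound on $v$. $\square$

**Proof of Theorem B.** Let $n\ge3$. Then $\mathrm{RT}^n_k$ implies $\mathrm{RT}^3_2$ over $\mathrm{RCA}^*_0$. Given a $2$-coloring of triples, color an $n$-tuple by the color of its three least elements; this uses two of the $k$ colors. A homogeneous unbounded set for it is homogeneous for triples, since every triple from the set extends to an $n$-tuple from the set by adding larger elements. Now apply Proposition 7.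

For $n=2$ use Theorem A. For $n=1$ use Theorem A and $\mathrm{RT}^2_k\to\mathrm{RT}^1_k$: color a pair by the color of its smaller element; every element of an unbounded homogeneous $H$ is the smaller element of a pair from $H$, so all elements of $H$ have the same color. $\blacksquare$

**Proof of Theorem C.** (1)⇒(2): choose $X\in\mathrm{SSy}(N)$ with $X'\notin\mathrm{SSy}(N)$ and apply Proposition 5.

(2)⇒(1): let $M$ and $(a_i)_{i\le e}$ be as in (2), and suppose $\mathrm{SSy}(N)$ is closed under the jump. Since $\mathrm{SSy}(N)$ is a Turing ideal, $(\omega,\mathrm{SSy}(N))\models\mathrm{ACA}_0$, so it satisfies $\mathrm{RT}^3_2$. Since $M\models\mathrm{I}\Sigma_1$, exponentiation is total in $M$, and its graph is $\Delta_0$, hence absolute; so $M$ is closed under exponentiation. By Lemmas 1 and 2, $(M,\mathrm{Cod}(N/M))\models\mathrm{RCA}^*_0+\mathrm{RT}^3_2$. By Proposition 7, $M\models\mathrm{B}\Sigma_2$, contradicting (2). $\blacksquare$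

Theorem C also explains why Section 6 had to use a missing jump. If $\mathrm{SSy}(N)$ is closed under the jump, then by (2)⇒(1) no choice whatever of the coded sequence $(a_i)$ yields a cut $\sup_{i\in\omega}a_i$ with $\mathrm{I}\Sigma_1$ and without $\mathrm{B}\Sigma_2$.
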